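# Rational group actions by automorphisms are regular

Throughout, $\Bbbk$ is an algebraically closed field. A variety is a reduced, separated scheme of finite type over $\Bbbk$, not necessarily irreducible. An algebraic group is an algebraic $\Bbbk$-group, not necessarily linear or connected. "Point" means closed point unless we use scheme language explicitly.

## Rational maps, their domains, and their slices

**Rational maps.** A rational map $\phi\colon X\dashrightarrow Y$ is an equivalence class of pairs $(U,\phi_U)$, where $U\subset X$ is open and dense and $\phi_U\colon U\to Y$ is a morphism; two pairs $(U,\phi_U)$ and $(V,\phi_V)$ are equivalent if the morphisms agree on $U\cap V$. The **domain of definition** $\mathrm{Dom}(\phi)$ is the set of points lying in some such $U$. A rational map is **birational** if it is dominant and has a rational inverse. We write $\mathrm{Bir}(X)$ for the group of birational self-maps of $X$ and $\mathrm{Aut}(X)\subset \mathrm{Bir}(X)$ for the subgroup of regular automorphisms.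

Two morphisms from a variety to a variety that agree on a dense set are equal, because the source is reduced and the target is separated. So the various $\phi_U$ glue to one morphism on the open dense set $\mathrm{Dom}(\phi)$. We shall use this in the following form.

**(1) Gluing principle.** Let $O\subset X$ be open and $\psi\colon O\to Y$ a morphism that agrees with $\phi$ on a dense subset of $O\cap \mathrm{Dom}(\phi)$. Then $O\subset\mathrm{Dom}(\phi)$. Indeed $\psi$ and $\phi|_{\mathrm{Dom}(\phi)}$ then agree on all of $O\cap\mathrm{Dom}(\phi)$, so they glue to a morphism on the open dense set $O\cup\mathrm{Dom}(\phi)$, and this morphism represents $\phi$. In particular, for $O\subset X$ open, $\mathrm{Dom}(\phi|_O)=\mathrm{Dom}(\phi)\cap O$.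

*Example.* The map $\theta\colon\mathbb A^2\to\mathbb A^2$, $(x,y)\mapsto(x,xy)$, is birational with inverse $(x,y)\mapsto(x,y/x)$. It is defined everywhere, but its inverse is not: if $y/x$ extended to a regular function $h$ near a point $(0,y_0)$, then $xh=y$ there, and so $y=0$ on a nonempty open piece of the line $x=0$, which is false. So "everywhere defined" and "automorphism" are different conditions on a birational self-map.

**Slices.** Let $\phi\colon Z\times X\dashrightarrow Y$ be a rational map with domain $D$. For $z\in Z$ put $D_z=\{x\in X:(z,x)\in D\}$. If $D_z$ is dense in $X$, let $\phi_z\colon X\dashrightarrow Y$ be the rational map represented by $x\mapsto \phi(z,x)$ on $D_z$. Clearly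
$$D_z\subset \mathrm{Dom}(\phi_z).\tag{2}$$

*Example (the inclusion (2) can be strict).* Let $\phi\colon\mathbb A^1\times\mathbb A^1\dashrightarrow\mathbb P^1$, $\phi(z,x)=[x:z]$. It is defined away from $(0,0)$. It is not defined at $(0,0)$: it is constant equal to $[1:0]$ on the punctured line $z=0$ and constant equal to $[0:1]$ on the punctured line $x=0$, so a value at the origin would have to equal both. Hence $D_z=\mathbb A^1$ for $z\ne0$ and $D_0=\mathbb A^1\setminus\{0\}$. But $\phi_0$ is the constant map $[1:0]$, so $\mathrm{Dom}(\phi_0)=\mathbb A^1$. Every slice $\phi_z$ is a morphism on all of $\mathbb A^1$, and still $\phi$ is not a morphism. Keep this example in mind; we return to it several times.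

**Morphisms to $\mathrm{Bir}(X)$.** Let $X,Z$ be varieties. A map $\phi\colon Z\to\mathrm{Bir}(X)$ is called a morphism if there is an open dense $U\subset Z\times X$ such that

1. $(z,x)\mapsto\phi(z)(x)$ is a morphism $U\to X$;
2. for every $z\in Z$ the set $U_z=\{x\in X:(z,x)\in U\}$ is dense in $X$;
3. for every $z\in Z$ the birational map $\phi(z)$ is defined on $U_z$.

*Example and non-example.* The map $\mathbb A^1\to\mathrm{Bir}(\mathbb A^1)$ sending $t$ to the translation $x\mapsto x+t$ is a morphism, with $U=\mathbb A^1\times\mathbb A^1$. Now let $\chi(0)=1$ and $\chi(t)=0$ for $t\neq0$, and send $t$ to $x\mapsto x+\chi(t)$. Every value is an automorphism, but this is not a morphism. By condition 2 there would be a point $(0,x_0)\in U$; on the open neighborhood $\{t:(t,x_0)\in U\}$ of $0$ the function $t\mapsto x_0+\chi(t)$ would be regular, and it is not.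

## Rational and regular actions

**Rational action.** Let $G$ be an algebraic group. A rational action of $G$ on $X$ is a morphism $\rho\colon G\to \mathrm{Bir}(X)$ that is a group homomorphism. Equivalently, it is a rational map $\rho\colon G\times X\dashrightarrow X$ such that for all $g\in G$ the set $\mathrm{Dom}(\rho)_g$ is dense in $X$, the induced rational map $\rho_g\colon x\mapsto\rho(g,x)$ is birational, and $g\mapsto\rho_g$ is a group homomorphism. (Given $U$ as in the definition above, the morphism on $U$ is such a rational map with $U\subset\mathrm{Dom}(\rho)$; conversely, take $U=\mathrm{Dom}(\rho)$.)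

**Regular action.** The rational action is regular if $\rho\colon G\times X\dashrightarrow X$ is defined everywhere, that is, if it is a morphism $G\times X\to X$.

*Example.* The additive group $\mathbb G_a$ acts regularly on $\mathbb A^1$ by $(t,x)\mapsto x+t$. Remove a point: on $X=\mathbb A^1\setminus\{0\}$ the same formula is a rational action, defined where $x\ne0$ and $x+t\neq0$. It is not defined at a point $(t,x)\in\mathbb G_a\times X$ with $x+t=0$: composing with $X\subset\mathbb A^1$, its value there would have to be $x+t=0\notin X$. In the same way $\mathrm{Dom}(\rho_t)=X\setminus\{-t\}$. So $\rho_t$ is everywhere defined only for $t=0$.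

Now the question. Suppose we have a rational action in which every single group element acts as an honest automorphism of $X$. Does the action depend algebraically on $(g,x)$ at every point of $G\times X$? This is stated as a conjecture in Hanspeter Kraft, "Regularization of Rational Group Actions", arXiv:1808.08729 (2018): *if $\rho\colon G\to\mathrm{Bir}(X)$ is a rational action and $\rho(G)\subset\mathrm{Aut}(X)$, then $\rho$ is a regular action.* One known case: if $X$ is affine and $\rho(\Gamma)\subset\mathrm{Aut}(X)$ for a dense subgroup $\Gamma\subset G$, then $\rho$ is regular. We shall not use it.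

The conjecture is true, and more holds. Here are the statements we shall prove.

**Theorem 1.** If $\rho\colon G\to\mathrm{Bir}(X)$ is a rational action with $\rho(G)\subset\mathrm{Aut}(X)$, then $\rho$ is a regular action.

**Theorem 2.** Let $\rho\colon G\to\mathrm{Bir}(X)$ be any rational action, and let
$$M=\{g\in G:\mathrm{Dom}(\rho_g)=X\}.$$
Then $M$ is a closed subgroup of $G$, $M=\rho^{-1}(\mathrm{Aut}(X))$, and $\rho|_M$ is a regular action of $M$ on $X$. In particular, if $S\subset G$ is a subset contained in no proper closed subgroup (for example a dense subgroup) and $\rho_s$ is everywhere defined for all $s\in S$, then $\rho$ is regular, for arbitrary $X$.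

**Proposition 3.** Every closed subgroup $H\subset G$ occurs as $M$ for some rational action of $G$.

Theorem 1 follows from Theorem 2: if $\rho(G)\subset\mathrm{Aut}(X)$, then $M=G$, and $\rho=\rho|_M$ is regular. In the example of $\mathbb G_a$ on $\mathbb A^1\setminus\{0\}$ we have $M=\{0\}$. Note that Theorem 2 asks only that $\rho_g$ be everywhere defined; that $\rho_g$ is then an automorphism is part of the conclusion. The map $\theta$ above shows that a single birational map would not do.

## Finite groups, and the translation argument for curves

**Finite $G$.** Here $G\times X$ is the disjoint union of the open subsets $\{g\}\times X$, so $\mathrm{Dom}(\rho)_g=\mathrm{Dom}(\rho_g)$ by (1), and there is nothing to prove. The difficulty lies in letting $g$ move.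

For infinite $G$ the natural tool is translation in the group. It is worth isolating, since it is also used in the final proof.

**Lemma 4.** Let $\rho$ be a rational action of $G$ on $X$ with domain $D\subset G\times X$, and let $m\in G$ be such that $\mathrm{Dom}(\rho_m)=X$. If $(g,x)\in D$, then $(mg,x)\in D$.

*Proof.* The purpose is to compute $\rho(mg,x)$ as $\rho_m(\rho(g,x))$, an expression that makes sense on $D$. Let $\lambda\colon G\times X\to G\times X$, $\lambda(g,x)=(mg,x)$, an automorphism of varieties. Consider
$$\alpha\colon D\to X,\quad \alpha(g,x)=\rho_m(\rho(g,x)),\qquad\quad \beta\colon\lambda^{-1}(D)\to X,\quad\beta(g,x)=\rho(mg,x).$$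
Both are morphisms; for $\alpha$ we use that $\rho_m\colon X\to X$ is a morphism. Since $\lambda$ is an automorphism, $\lambda^{-1}(D)$ is exactly the domain of the rational map $\rho\circ\lambda$, which $\beta$ represents.

Fix $g\in G$. On the dense open subset $D_g\cap D_{mg}$ of $X$, the morphism $\alpha(g,\cdot)$ represents $\rho_m\circ\rho_g$ and $\beta(g,\cdot)$ represents $\rho_{mg}$. These are the same birational map, so the two morphisms coincide on $D_g\cap D_{mg}$. As $g$ was arbitrary, $\alpha=\beta$ on $D\cap\lambda^{-1}(D)$. This set is the intersection of the open set $D$ with the domain of $\rho\circ\lambda$, so (1) gives $D\subset\lambda^{-1}(D)$. That is the claim. $\blacksquare$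

**Smooth projective curves.** Suppose $\rho(G)\subset\mathrm{Aut}(X)$ and let $F=(G\times X)\setminus D$. Applying Lemma 4 to every $m\in G$, we see that $F$ is stable under all translations $(g,x)\mapsto(hg,x)$, so
$$F=G\times F'\quad\text{with } F'\subset X \text{ closed.}\tag{3}$$
Now let $X$ be a smooth projective curve. Then $G\times X$ is smooth, and a rational map from a smooth variety to a projective variety is defined outside a closed set of codimension at least $2$. But if $x\in F'$, then $F$ contains $G\times\{x\}$, which has codimension $1$. So $F'=\emptyset$ and the action is regular.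

**Where this stops.** If $X$ is smooth projective of dimension $\ge2$, the same argument says only that $F'$ has codimension at least $2$, and a point on a surface is not excluded. Translation carries a good point $(g,x)$ to all of $G\times\{x\}$, but it cannot produce the first good point over a given $x$. For $x\in F'$ we know that each value $\rho_g(x)$ exists, but it exists as a value of the separate morphism $\rho_g$, and nothing yet ties these values together algebraically.

Nor can we reduce to the affine case by covering $X$ with affine open sets stable under $G$: for $\mathrm{PGL}_2$ acting on $\mathbb P^1$ the action is transitive, so the only nonempty stable open set is $\mathbb P^1$ itself.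

Finally, it is hopeless to argue that a family of morphisms $\phi_z$ must be a morphism in $(z,x)$: the example $[x:z]$ refutes that. But look at it again. Only the slice $z=0$ is bad. If for *most* $g$ the slice is good, then we have our first good points: one good slice $\{g\}\times X\subset D$ provides a good point over every $x$ at once, and translation does the rest. So the whole matter reduces to the next lemma, which is about families and involves no group.

## The domain of a generic slice

**Lemma 5.** Let $Z,X,Y$ be varieties and $\phi\colon Z\times X\dashrightarrow Y$ a rational map with domain $D$ such that $D_z$ is dense in $X$ for all $z\in Z$. Then there is an open dense $Z_0\subset Z$ such that for all $z\in Z_0$: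
$$\mathrm{Dom}(\phi_z)=D_z.$$

How could one prove that $\phi$ is defined at $(z,x)$ when only $\phi_z$ is known to be defined at $x$? Let $W$ be the graph of $\phi|_D$ and $\Gamma$ its closure in $Z\times X\times Y$, with projection $f\colon\Gamma\to Z\times X$. If $f$ is an isomorphism near some point over $(z,x)$, then $\phi$ extends to $(z,x)$: invert $f$ and project to $Y$. What we know about $\phi_z$ concerns the closure of the graph of $\phi_z$. So we want two things:

* for generic $z$, the fibre $\Gamma_z$ of the closure should be the closure of the fibre $W_z$, also as a scheme;
* an isomorphism on the fibres over $z$ should imply an isomorphism nearby, which is what flatness over $Z$ is good for.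

In the example $\phi(z,x)=[x:z]$ we have $\Gamma=\{(z,x,[a:b]): xb=za\}$, the blow-up of $\mathbb A^2$ at the origin. For $z\neq0$ the fibre $\Gamma_z$ is the graph of $\phi_z$. For $z=0$ the equation is $xb=0$, so $\Gamma_0$ is the union of the graph $\{b=0\}$ of $\phi_0$ and an extra component $\{0\}\times\mathbb P^1$, in which $W_0$ is not dense. This is what must be avoided by shrinking $Z$. The scheme structure also needs care: a flat family with reduced total space can have non-reduced fibres everywhere, as $\mathbb A^1\to\mathbb A^1$, $t\mapsto t^p$, in characteristic $p$ shows, where the fibre over $a$ is $\mathrm{Spec}\,\Bbbk[t]/(t^p-a)$ and $t^p-a=(t-a^{1/p})^p$.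

**Reduction.** The inclusion $D_z\subset\mathrm{Dom}(\phi_z)$ is (2), so we prove the other one. For $Z_1\subset Z$ open, $\mathrm{Dom}(\phi|_{Z_1\times X})=D\cap(Z_1\times X)$ by (1). Inside each irreducible component of $Z$, remove the other components and choose a nonempty affine open subset of what is left. This gives a dense open subset of $Z$ that is a finite disjoint union of irreducible affine open pieces. We may treat the pieces separately. So assume that $Z$ is affine and irreducible, and let $A=\mathcal O(Z)$, a domain.

**The graph closure.** Let $W=\{(z,x,\phi(z,x)):(z,x)\in D\}$ and let $\Gamma$ be its closure in $Z\times X\times Y$ with the reduced structure; let $f\colon\Gamma\to Z\times X$ be the projection. Since $Y$ is separated, the graph $W$ is closed in $D\times Y$, hence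
$$W=\Gamma\cap(D\times Y)=f^{-1}(D).\tag{4}$$
So $W$ is open and dense in $\Gamma$, and $f\colon W\to D$ is an isomorphism, being the projection of the graph of a morphism to its source.

## Generic fibres of the graph closure

**Step 1.** *The aim is to find a nonempty affine open $Z_0\subset Z$ such that $\Gamma$ is flat over $Z_0$ and, for each $z\in Z_0$, the scheme-theoretic fibre $\Gamma_z\subset X\times Y$ is reduced and $W_z$ is dense in it.*

Recall generic freeness (Matsumura, *Commutative Ring Theory*, Thm. 24.1): if $A$ is a Noetherian domain, $B$ a finitely generated $A$-algebra and $N$ a finitely generated $B$-module, there is $0\ne a\in A$ such that $N_a$ is free over $A_a$. For example, for $A=\Bbbk[z]$ and $N=B=\Bbbk[z,x]/(zx)$ the element $a=z$ works, since $B_z=\Bbbk[z,z^{-1}]$.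

Cover $\Gamma$ by finitely many affine opens $\mathrm{Spec}\,B$. Consider one of them. The set $W\cap\mathrm{Spec}\,B$ is open and dense in $\mathrm{Spec}\,B$, so it meets every irreducible component, that is, the ideal of its complement lies in no minimal prime of $B$. By prime avoidance this ideal contains an element $s$ that lies in no minimal prime. In a reduced Noetherian ring the zero divisors are the elements of the minimal primes, so $s$ is a nonzerodivisor. And since $s$ vanishes on the complement of $W$, we have $\mathrm{Spec}\,B_s\subset W$.

By generic freeness, applied finitely often, there is $0\ne a\in A$ such that $B_a$ and $(B/sB)_a$ are free over $A_a$ for all the finitely many $B$. Put $Z_0=\mathrm{Spec}\,A_a$. Then $\Gamma$ is flat over $Z_0$.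

Let $z\in Z_0$. Tensor the exact sequence
$$0\to B_a\xrightarrow{\ s\ }B_a\to(B/sB)_a\to0$$
over $A_a$ with the residue field $\Bbbk(z)$. Since $(B/sB)_a$ is free, $\mathrm{Tor}_1^{A_a}((B/sB)_a,\Bbbk(z))=0$, so multiplication by $s$ stays injective: $s$ is a nonzerodivisor on $B\otimes\Bbbk(z)$. This has two consequences.

First, $s$ lies in no minimal prime of $B\otimes\Bbbk(z)$, since elements of minimal primes of a Noetherian ring are zero divisors. So the open set $\{s\neq0\}$ is dense in $\mathrm{Spec}(B\otimes\Bbbk(z))$. It is contained in $W_z$. As the sets $\mathrm{Spec}(B\otimes\Bbbk(z))$ cover $\Gamma_z$, it follows that $W_z$ is dense in $\Gamma_z$.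

Second, the localization map $B\otimes\Bbbk(z)\to B_s\otimes\Bbbk(z)$ is injective. Now $\mathrm{Spec}\,B_s$ is open in $W\cong D$, and $D$ is open in $Z\times X$. Therefore $\mathrm{Spec}(B_s\otimes\Bbbk(z))$ is isomorphic to an open subscheme of the fibre $\{z\}\times X\cong X$ of $Z\times X$ over $z$, which is reduced. So $B\otimes\Bbbk(z)$ is a subring of a reduced ring, hence reduced. This proves Step 1. (The fibres are reduced because $\Gamma$ is a product over the dense open set $W$, and flatness of $B/sB$ leaves no room for nilpotents outside.)

From now on replace $Z$ by $Z_0$. Fix $z\in Z_0$ and put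
$$V=\mathrm{Dom}(\phi_z)\supset D_z .$$

## From an isomorphism of fibres to an étale map

We recall what we need about étale morphisms. Let $f\colon\Gamma\to T_0$ be a morphism of schemes of finite type over $\Bbbk$.

* (E1) $f$ is étale at a closed point $\gamma$ if the induced map of completed local rings $\hat{\mathcal O}_{T_0,f(\gamma)}\to\hat{\mathcal O}_{\Gamma,\gamma}$ is an isomorphism; the set of points at which $f$ is étale is open.
* (E2) Étale morphisms are stable under composition and base change, and they are open maps.
* (E3) The diagonal $\Gamma\to\Gamma\times_{T_0}\Gamma$ is an open immersion if $f$ is unramified (in particular if $f$ is étale), and a closed immersion if $f$ is separated. It is an isomorphism if and only if $f$ is a monomorphism.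
* (E4) An étale monomorphism is an open immersion (EGA IV$_4$, 17.9.1).

*Example.* In characteristic $\ne2$ the squaring map on $\mathbb A^1\setminus\{0\}$ is étale. Its fibre product with itself is $\{(a,b):a^2=b^2\}$, the disjoint union of the diagonal $a=b$ and the antidiagonal $a=-b$. The diagonal is open and closed but is not everything, and the map is not an open immersion.

**Step 2.** *The aim is to show that $f$ is étale at every point of $\Gamma_z\cap(V\times Y)$, and that $f(\Gamma_z\cap(V\times Y))=\{z\}\times V$.*

*The fibre over $z$.* By Step 1, $\Gamma_z$ is a reduced closed subscheme of $X\times Y$ and is the closure of $W_z=\{(x,\phi_z(x)):x\in D_z\}$. So $\Gamma_z\cap(V\times Y)$ is the closure of $W_z$ in $V\times Y$. On the other hand, the graph of the morphism $\phi_z\colon V\to Y$ is closed in $V\times Y$, because $Y$ is separated. It is isomorphic to $V$ by projection, and $W_z$ corresponds to $D_z$, which is dense in $V$. So the closure of $W_z$ in $V\times Y$ is this graph. Both $\Gamma_z\cap(V\times Y)$ and the graph are reduced, so they are equal as schemes. Hence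
$$f_z\colon\Gamma_z\cap(V\times Y)\to V\quad\text{is an isomorphism.}\tag{5}$$
In particular $f(\Gamma_z\cap(V\times Y))=\{z\}\times V$.

*Away from the fibre.* Let $\gamma\in\Gamma_z\cap(V\times Y)$ with $f(\gamma)=(z,x)$, and put
$$R=\mathcal O_{Z,z},\qquad S=\mathcal O_{Z\times X,(z,x)},\qquad T=\mathcal O_{\Gamma,\gamma}.$$
We have local homomorphisms $R\to S\to T$. By Step 1, $T$ is $R$-flat. The rings $S/\mathfrak m_RS$ and $T/\mathfrak m_RT$ are the local rings of $\{z\}\times X$ at $(z,x)$ and of $\Gamma_z$ at $\gamma$, so $S/\mathfrak m_RS\to T/\mathfrak m_RT$ is an isomorphism by (5). We show that $\hat S\to\hat T$ is an isomorphism.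

*Surjectivity.* The isomorphism maps $\mathfrak m_S/\mathfrak m_RS$ onto $\mathfrak m_T/\mathfrak m_RT$, so $\mathfrak m_T=\mathfrak m_ST+\mathfrak m_RT=\mathfrak m_ST$. All residue fields are $\Bbbk$. So $\hat T/\mathfrak m_S\hat T=T/\mathfrak m_T=\Bbbk$ is generated by $1$ as a module over $\hat S$. Since $\hat S$ is complete and $\hat T$ is separated in the $\mathfrak m_S$-adic topology (which is its $\mathfrak m_T$-adic topology), $\hat T$ is generated by $1$ over $\hat S$ (Matsumura, Thm. 8.4). That is, $\hat S\to\hat T$ is surjective.

*Injectivity.* Let $N$ be the kernel. The ring $\hat T$ is flat over $T$ and $T$ is flat over $R$, so $\hat T$ is $R$-flat and $\mathrm{Tor}_1^R(\hat T,R/\mathfrak m_R)=0$. Tensoring $0\to N\to\hat S\to\hat T\to0$ over $R$ with $R/\mathfrak m_R$ therefore gives an exact sequence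
$$0\to N/\mathfrak m_RN\to\hat S/\mathfrak m_R\hat S\to\hat T/\mathfrak m_R\hat T\to0 .$$
The last map is the completion of the isomorphism $S/\mathfrak m_RS\to T/\mathfrak m_RT$, hence an isomorphism. So $N=\mathfrak m_RN$. Now $N$ is a finitely generated ideal of the Noetherian local ring $\hat S$, and $\mathfrak m_R\hat S$ lies in its maximal ideal. By Nakayama, $N=0$.

Thus $\hat S\cong\hat T$, and $f$ is étale at $\gamma$ by (E1). This proves Step 2.

## The étale locus embeds in $Z\times X$

**Step 3.** *The aim is to show that the étale locus of $f$ is mapped isomorphically onto an open subset of $Z\times X$, and that $\phi$ is defined on this subset.* Étale alone is not enough, as squaring shows. The extra information is that $f$ is an isomorphism over the dense open set $D$.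

Let $U\subset\Gamma$ be the open set of points where $f$ is étale. By (4), $W\subset U$, since $f$ maps the open set $W$ isomorphically to the open set $D$.

*Claim: $f|_U\colon U\to Z\times X$ is an open immersion.* Put $P=U\times_{Z\times X}U$. By (E3) the diagonal $\Delta\colon U\to P$ is both an open and a closed immersion. By (E2) the map $P\to Z\times X$ is étale, hence open. So the preimage of $D$ is dense in $P$: a nonempty open $O\subset P$ has nonempty open image in $Z\times X$, and this image meets the dense set $D$. Over $D$ we have $U\cap f^{-1}(D)=W$ by (4), and $W\to D$ is an isomorphism, in particular a monomorphism; so $\Delta$ is an isomorphism over $D$. Therefore $\Delta(U)$ contains the preimage of $D$ and is dense in $P$. It is also closed, so $\Delta(U)=P$. A surjective open immersion is an isomorphism, so $\Delta$ is an isomorphism and $f|_U$ is a monomorphism. Being étale, it is an open immersion by (E4). This proves the claim.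

*Extending $\phi$.* By the claim, $f(U)\subset Z\times X$ is open, and
$$\psi=\mathrm{pr}_Y\circ(f|_U)^{-1}\colon f(U)\to Y$$
is a morphism. On $f(U)\cap D$ it agrees with $\phi$, because $(f|_U)^{-1}$ maps this set into $f^{-1}(D)=W$, the graph of $\phi|_D$. By the gluing principle (1), $f(U)\subset\mathrm{Dom}(\phi)=D$.

By Step 2, $\Gamma_z\cap(V\times Y)\subset U$ and
$$\{z\}\times V=f(\Gamma_z\cap(V\times Y))\subset f(U)\subset D.$$
That is, $\mathrm{Dom}(\phi_z)=V\subset D_z$. As $z\in Z_0$ was arbitrary, Lemma 5 is proved. $\blacksquare$

## From one good slice to a closed subgroup

Theorem 1 is now within reach: with $M=G$, Lemma 5 supplies one $g$ with $\{g\}\times X\subset D$, and Lemma 4 spreads this slice over all of $G$. For Theorem 2 we know much less. A priori $M$ is neither closed nor stable under inverses, and it may miss the open dense set $G_0\subset G$ supplied by Lemma 5. The remedy is to work on the closure of $M$.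

**(a)** *The closure $H:=\overline M$ is a closed subgroup of $G$.* This step gives us a group on which $M$ is dense. We have $e\in M$. If $g,h\in M$, then $\rho_{gh}=\rho_g\circ\rho_h$ is represented by a composition of morphisms $X\to X$, so $gh\in M$. Thus $MM\subset M$. For $m\in M$, left translation by $m$ is a homeomorphism, so $mM\subset M$ gives $mH\subset H$. Hence for $h\in H$ we have $Mh\subset H$, and taking closures, $Hh\subset H$. So $HH\subset H$.

For inverses, let $h\in H$. The closed sets $H\supset hH\supset h^2H\supset\cdots$ form a descending chain, which stabilizes: $h^nH=h^{n+1}H$ for some $n$. Multiplying by $h^{-n}$ gives $H=hH$. As $e\in H=hH$, we get $h^{-1}\in H$.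

**(b)** *The rational action restricts to $H$.* The purpose is to make Lemma 5 applicable on $H$. The set $\mathrm{Dom}(\rho)\cap(H\times X)$ is open in $H\times X$, and its slice over each $h\in H$ is dense in $X$. It is dense in $H\times X$: a nonempty open $O\subset H\times X$ has a nonempty open slice $O_h\subset X$ for some $h\in H$, and $O_h$ meets the dense set $\mathrm{Dom}(\rho)_h$. So $\rho$ restricts to a rational map $\rho^H\colon H\times X\dashrightarrow X$. It is a rational action of $H$ with $(\rho^H)_h=\rho_h$. Put
$$D=\mathrm{Dom}(\rho^H),\qquad F=(H\times X)\setminus D .$$
The set $F$ is closed. (The domain $D$ contains $\mathrm{Dom}(\rho)\cap(H\times X)$ and can be larger.)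

**(c)** *There is $m_0\in M$ with $\{m_0\}\times X\subset D$.* This is the first good slice. Lemma 5, applied to $\rho^H$ with $Z=H$ and $Y=X$, gives an open dense $H_0\subset H$ with $\mathrm{Dom}(\rho_h)=D_h$ for $h\in H_0$. As $M$ is dense in $H$, there is $m_0\in M\cap H_0$. Then $D_{m_0}=\mathrm{Dom}(\rho_{m_0})=X$.

**(d)** *If $m\in M$ and $(g,x)\in D$, then $(mg,x)\in D$.* This is Lemma 4 for the rational action $\rho^H$ of $H$, since $\mathrm{Dom}(\rho_m)=X$.

**(e)** *$D=H\times X$.* Here we spread the good slice over $H$, although so far we may translate only by $M$. Fix $x\in X$ and put $F_x=\{h\in H:(h,x)\in F\}$, a closed subset of $H$. By (d), if $(mg,x)\in F$ with $m\in M$, then $(g,x)\in F$; that is,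
$$m^{-1}F_x\subset F_x\qquad\text{for all }m\in M.$$
The set
$$\{h\in H:hF_x\subset F_x\}=\bigcap_{y\in F_x}F_xy^{-1}$$
is closed in $H$, since right translations are homeomorphisms. It contains $M^{-1}$, and $M^{-1}$ is dense in $H^{-1}=H$, because $M$ is dense in $H$ and inversion is a homeomorphism of the group $H$. So it is all of $H$: we have $hF_x\subset F_x$ for all $h\in H$. If $F_x$ contains some $y$, then it contains $Hy=H$. Hence $F_x=\emptyset$ or $F_x=H$. By (c), $m_0\notin F_x$, so $F_x=\emptyset$. As $x$ was arbitrary, $F=\emptyset$.

**(f)** *Conclusion of the proof of Theorem 2.* By (e), $\rho^H$ is a morphism $H\times X\to X$, and $\rho^H(h,\cdot)$ represents $\rho_h$. So $\rho_h$ is everywhere defined for every $h\in H$, that is, $H\subset M$. Hence $M=H$ is a closed subgroup, and $\rho|_M=\rho^H$ is a regular action. For $g\in M$ also $g^{-1}\in M$, so $\rho_g$ and $\rho_{g^{-1}}=\rho_g^{-1}$ are morphisms $X\to X$; their two composites are the identity on a dense open set, hence everywhere, so $\rho_g\in\mathrm{Aut}(X)$. Conversely $\rho_g\in\mathrm{Aut}(X)$ implies $\mathrm{Dom}(\rho_g)=X$, that is, $g\in M$. So $M=\rho^{-1}(\mathrm{Aut}(X))$.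

Finally, let $S\subset G$ be contained in no proper closed subgroup, with $\rho_s$ everywhere defined for all $s\in S$. Then $S\subset M$ and $M$ is a closed subgroup, so $M=G$ and $\rho$ is regular. A dense subgroup is such an $S$, since a closed set containing it is $G$. $\blacksquare$

**Proof of Theorem 1.** If $\rho(G)\subset\mathrm{Aut}(X)$, then $M=G$ in Theorem 2. So $\rho=\rho|_M\colon G\times X\to X$ is a morphism, that is, a regular action. $\blacksquare$

## Every closed subgroup occurs

We now prove Proposition 3. The construction is the one of $\mathbb A^1\setminus\{0\}$ above: take a regular action and remove a closed set with the stabilizer we want.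

**Proof of Proposition 3.** Let $G$ act regularly on $G\times\mathbb A^1$ by $g\cdot(a,t)=(ga,t)$, let $H\subset G$ be a closed subgroup, and let
$$X=(G\times\mathbb A^1)\setminus(H\times\{0\}),$$
an open dense subset. The action of $G$ gives a rational action $\rho$ on $X$: it is a morphism on the open set $\{(g,(a,t)):(a,t)\in X,\ (ga,t)\in X\}$, whose slice over $g$ is $X\cap g^{-1}X$. This slice is an intersection of two open dense subsets of $G\times\mathbb A^1$, so it is dense in $X$. Each $\rho_g$ is birational with inverse $\rho_{g^{-1}}$, and $g\mapsto\rho_g$ is a homomorphism because it comes from an action.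

When is $\rho_g$ defined at $y\in X$? If it is, then its value is $g\cdot y$, since $G\times\mathbb A^1$ is separated and $\rho_g$ agrees with $y\mapsto g\cdot y$ on a dense open set; so $g\cdot y\in X$. Conversely, if $g\cdot y\in X$, then $y$ lies in the open set $X\cap g^{-1}X$, on which $\rho_g$ is a morphism, so $\rho_g$ is defined at $y$. Passing to complements in $G\times \mathbb A^1$, we get
$$g\in M\iff gX\subset X\iff H\subset gH\iff g^{-1}H\subset H\iff g\in H.$$
For the last equivalence: if $g^{-1}H\subset H$, then $g^{-1}=g^{-1}e\in H$; the converse is clear. $\blacksquare$

Together with Theorem 2 this says that the subgroups of $G$ arising as $\rho^{-1}(\mathrm{Aut}(X))$ for a rational action $\rho$ of $G$ are exactly the closed subgroups.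

## A bad slice at the identity of $\mathrm{PGL}_3$

In Lemma 5 the dense open $Z_0$ cannot be replaced by $Z$; the family $[x:z]$ has already shown this. One might hope that rational actions behave better. They do not.

Let $\pi\colon X\to\mathbb P^2$ be the blow-up of $\mathbb P^2$ at a point $p$, with exceptional curve $E$, and let $G=\mathrm{PGL}_3$ act rationally on $X$ through its action on $\mathbb P^2$ and the isomorphism $X\setminus E\cong\mathbb P^2\setminus\{p\}$. The map $\rho$ is a morphism on $\{(g,x):x\notin E,\ g\pi(x)\ne p\}$, whose slices are dense. The map $\rho_e=\mathrm{id}$ is everywhere defined. We check that nevertheless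
$$(e,x_0)\notin\mathrm{Dom}(\rho)\quad\text{for all }x_0\in E.$$

Suppose $(e,x_0)\in\mathrm{Dom}(\rho)$ for some $x_0\in E$. The set of $x\in E$ with $(e,x)\in\mathrm{Dom}(\rho)$ is open in $E$ and contains $x_0$, so it is infinite; pick such an $x\neq x_0$. Then
$$N=\{g\in G:(g,x)\in\mathrm{Dom}(\rho)\text{ and }(g,x_0)\in\mathrm{Dom}(\rho)\}$$
is an open neighborhood of $e$ in $G$. On $\mathrm{Dom}(\rho)$ we have $\pi(\rho(g,y))=g\cdot\pi(y)$, since this holds on a dense open set. So for $g\in N$ with $gp\neq p$, both $\rho(g,x)$ and $\rho(g,x_0)$ are the unique point of $X\setminus E$ over $gp$, and $\rho(g,x)=\rho(g,x_0)$. The $g\in N$ with $gp\ne p$ are dense in $N$, because $G$ is irreducible and the stabilizer of $p$ is a proper closed subgroup. The condition $\rho(g,x)=\rho(g,x_0)$ is closed in $N$, so it holds at $g=e$ as well. But $\rho(e,x)=x$ and $\rho(e,x_0)=x_0$, because $\rho_e=\mathrm{id}$. So $x=x_0$, a contradiction.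

Here $e\in M$, and still the slice of $\mathrm{Dom}(\rho)$ over $e$ is not all of $X$. This does not contradict the theorem: by Theorem 2 the action becomes regular after restriction to $M$, so $\mathrm{Dom}(\rho|_M)$ contains $\{e\}\times X$ although $\mathrm{Dom}(\rho)$ does not. It shows why step (b) restricts to $H=\overline M$ before Lemma 5 is applied, and that the passage from generic $g$ to all $g$ genuinely uses the group structure, as in steps (c)–(e).
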